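\title{The intersection pairing modulo $p$ and L-equivalence of finite \'etale schemes}

\begin{abstract}
Let $\alpha,\beta\in\mathbb Q^\star$ be nonsquares that are distinct modulo squares. The \'etale $\mathbb Q$-schemes $Z=\operatorname{Spec}\bigl(\mathbb Q(\sqrt\alpha)\times\mathbb Q(\sqrt\beta)\times\mathbb Q(\sqrt{\alpha\beta})\bigr)$ and $Z'=\operatorname{Spec}\bigl(\mathbb Q(\sqrt\alpha,\sqrt\beta)\times\mathbb Q\times\mathbb Q\bigr)$ have the same permutation character, and blowing them up in $\mathbb P^2$ gives del Pezzo surfaces $X,X'$ of degree $3$ with $[X]-[X']=\mathbb L([Z]-[Z'])$ in the Grothendieck ring of varieties. We show that $\mathbb L^n([Z]-[Z'])\neq0$ for all $n\ge0$. The tool is an additive invariant that records the rank modulo a prime $p$ of the pairing between cycles of dimension $i$ and cycles of codimension $i$, and that turns multiplication by $\mathbb L$ into a shift of $i$. A Galois-equivariant version shows that L-equivalent finite \'etale schemes over a field of characteristic $0$ have the same number of points fixed by each hypoelementary subgroup of the Galois group, and that they are isomorphic if all subgroups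 are hypoelementary.
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The Grothendieck ring and L-equivalence}
Let $k$ be a field of characteristic $0$. A \emph{variety} over $k$ is a reduced separated $k$-scheme of finite type, not necessarily connected. The \emph{Grothendieck ring} $K_0(\mathrm{Var}/k)$ is the abelian group generated by the isomorphism classes $[V]$ of varieties, subject to $[V]=[Y]+[V\setminus Y]$ for every closed subvariety $Y\subset V$, with product $[V][V']=[V\times_kV']$. A homomorphism from this group to an abelian group is the same thing as an invariant of varieties that is additive under cutting and pasting, so $[V]=[V']$ means that no such invariant separates $V$ from $V'$. Put $\mathbb L=[\mathbb A^1]$; then $[\mathbb P^n]=1+\mathbb L+\dots+\mathbb L^n$. Two varieties $V,V'$ are \emph{L-equivalent} if $\mathbb L^n([V]-[V'])=0$ for some $n\ge0$, that is, if $V\times\mathbb A^n$ and $V'\times\mathbb A^n$ have the same class.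

For zero-dimensional varieties this notion is tied to blow-ups. Let $B$ be smooth of pure dimension $d\ge1$ and let $Z\subset B$ be a closed subvariety of dimension $0$; it is finite \'etale over $k$, a disjoint union of spectra of finite field extensions. Blowing up $Z$ replaces each closed point $z$ by a projective space $\mathbb P^{d-1}$ over the residue field $k(z)$, so
\begin{equation}\label{eq:blowup-points}
[\operatorname{Bl}_ZB]=[B]-[Z]+[Z\times\mathbb P^{d-1}]=[B]+(\mathbb L+\dots+\mathbb L^{d-1})[Z].
\end{equation}
If $B$ is a surface, then $[\operatorname{Bl}_ZB]-[\operatorname{Bl}_{Z'}B]=\mathbb L([Z]-[Z'])$. Thus any way of cutting one blow-up into pieces and reassembling them into the other makes the two centers L-equivalent.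

\subsection*{Two del Pezzo surfaces of degree three}
Call a pair $(\alpha,\beta)$ of elements of $\mathbb Q^\star$ \emph{admissible} if their classes in $\mathbb Q^\star/(\mathbb Q^\star)^2$ are nontrivial and distinct. For such a pair consider the \'etale $\mathbb Q$-schemes of degree $6$
\begin{align*}
Z&=\operatorname{Spec}\mathbb Q(\sqrt\alpha)\sqcup\operatorname{Spec}\mathbb Q(\sqrt\beta)\sqcup\operatorname{Spec}\mathbb Q(\sqrt{\alpha\beta}),\\
Z'&=\operatorname{Spec}\mathbb Q(\sqrt\alpha,\sqrt\beta)\sqcup\operatorname{Spec}\mathbb Q\sqcup\operatorname{Spec}\mathbb Q .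
\end{align*}
Admissibility says that $\alpha$, $\beta$ and $\alpha\beta$ are nonsquares, so the components of $Z$ have degrees $2,2,2$. The components of $Z'$ have degrees $4,1,1$: if $\beta=(a+b\sqrt\alpha)^2$ with $a,b\in\mathbb Q$, then $ab=0$, and $\beta$ or $\alpha\beta$ would be a square. Embed $Z$ and $Z'$ into $\mathbb P^2_{\mathbb Q}$ in general position (no three of the six geometric points on a line, not all six on a conic) and let $X=\operatorname{Bl}_Z\mathbb P^2$ and $X'=\operatorname{Bl}_{Z'}\mathbb P^2$. These are del Pezzo surfaces of degree $3$. By \eqref{eq:blowup-points}, $[X]=[\mathbb P^2]+\mathbb L[Z]$ and $[X']=[\mathbb P^2]+\mathbb L[Z']$, whatever the embeddings. The question we answer comes from the paper of Lin, Shinder and Zimmermann \cite{LSZ}: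

\medskip
\noindent\emph{For which admissible pairs is $[X]=[X']$ in $K_0(\mathrm{Var}/\mathbb Q)$, or equivalently $\mathbb L([Z]-[Z'])=0$?}
\medskip

To see what the simplest invariants suggest, recall the Galois-theoretic description of finite \'etale schemes. Let $E/k$ be a finite Galois extension with group $G$. A finite \'etale $k$-scheme $Z$ is \emph{split by $E$} if $Z_E$ is a disjoint union of copies of $\operatorname{Spec}E$. The functor $Z\mapsto Z(E)$ is an equivalence from such schemes to finite $G$-sets. Connected components correspond to orbits, the degree of a component is the length of its orbit, and $\operatorname{Spec}E^H$ corresponds to $G/H$. If $F=E^H$, then $Z_F$ corresponds to $Z(E)$ viewed as an $H$-set, and $Z(F)=Z(E)^H$.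

In our case $E=\mathbb Q(\sqrt\alpha,\sqrt\beta)$, the group $G\cong(\mathbb Z/2)^2$ has three subgroups $H_1,H_2,H_3$ of order $2$, and the $G$-sets of $Z$ and $Z'$ are
\[
S=G/H_1\sqcup G/H_2\sqcup G/H_3,\qquad S'=G/1\sqcup G/G\sqcup G/G .
\]
Since $G$ is abelian, a subgroup $K$ fixes every point of $G/H$ if $K\subset H$ and no point otherwise. This gives the numbers of fixed points:
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc}
K&1&H_1&H_2&H_3&G\\\hline
|S^K|&6&2&2&2&0\\
|S'^K|&6&2&2&2&2
\end{array}
\end{equation}

The first four columns are the cyclic subgroups. They say that $Z$ and $Z'$ are \emph{Gassmann equivalent}: every $g\in G$ has as many fixed points on $S$ as on $S'$. Equivalently, the permutation representations $\mathbb Q[S]$ and $\mathbb Q[S']$ have the same character, hence are isomorphic. One consequence is that counting points over finite fields does not separate $Z$ from $Z'$. Scale $\alpha,\beta$ by squares to make them integers, let $q$ be a prime power coprime to $2\alpha\beta$, and let $\chi$ be the quadratic character of $\mathbb F_q^\star$. The evident equations for $Z$ and $Z'$ have the same number of solutions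 in $\mathbb F_q$, because
\[
(1+\chi(\alpha))+(1+\chi(\beta))+(1+\chi(\alpha\beta))=(1+\chi(\alpha))(1+\chi(\beta))+2 .
\]
Another consequence is that $Z$ and $Z'$ have isomorphic Chow motives with rational coefficients (Remark~\ref{rem:coefficients}). From these facts one might guess that $[X]=[X']$.

The last column of \eqref{eq:table} points the other way: $Z$ has no rational point and $Z'$ has two. This difference is visible on the surfaces. The $27$ lines on $X_E$ are the six exceptional curves, the six conics through five of the points, and the fifteen lines through two of them, so they are indexed $G$-equivariantly by two copies of $S$ and by the two-element subsets of $S$. A $G$-stable two-element subset is an orbit of length $2$ or a pair of fixed points. Hence $X$ has $0+0+3=3$ rational lines, $X'$ has $2+2+1=5$, and $X\not\cong X'$. But neither count settles the question: the number of rational points is infinite on $\mathbb A^1$, and the number of lines is not additive under cutting and pasting. What is needed is an additive invariant of all varieties that extends the last column of \eqref{eq:table} and survives multiplication by $\mathbb L$.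 Such an invariant exists, and the answer does not depend on the pair.

\begin{theorem}\label{thm:A}
For every admissible pair $(\alpha,\beta)$ and every $n\ge0$,
\[
\mathbb L^n([Z]-[Z'])\ne0\quad\text{in }K_0(\mathrm{Var}/\mathbb Q).
\]
In particular $[X]\neq[X']$ for every admissible pair, and $Z,Z'$ are never L-equivalent.
\end{theorem}

\subsection*{General finite \'etale schemes}
The method detects the fixed points of a larger class of subgroups. A finite group $H$ is \emph{hypoelementary} if for some prime $p$ it has a normal $p$-subgroup $P$ such that $H/P$ is cyclic of order prime to $p$. Every $p$-group is hypoelementary (take $P=H$), and so is every cyclic group (take $p\nmid|H|$ and $P=1$).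

Let $\mathcal M_k=K_0(\mathrm{Var}/k)[\mathbb L^{-1}]$. Two varieties are L-equivalent exactly when their classes in $\mathcal M_k$ agree. For $m\in\mathbb Z$ let $\mathcal F^m\subset\mathcal M_k$ be the subgroup generated by the elements $[V]\mathbb L^{-n}$ with $\dim V-n\le-m$, and let $\widehat{\mathcal M}_k=\varprojlim_m\mathcal M_k/\mathcal F^m$ be the completion. Since $\mathbb L^n\mathcal F^m\subset\mathcal F^{m-n}$ for $n\in\mathbb Z$, the powers of $\mathbb L$ act on $\widehat{\mathcal M}_k$.

\begin{theorem}\label{thm:B}
Let $k$ be a field of characteristic $0$. Let $Z,Z'$ be finite \'etale $k$-schemes split by a finite Galois extension $E/k$ with group $G$, and let $S=Z(E)$, $S'=Z'(E)$. If $Z$ and $Z'$ are L-equivalent, or merely have the same image in $\widehat{\mathcal M}_k$, then $|S^H|=|S'^H|$ for every hypoelementary subgroup $H\le G$.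
\end{theorem}

For cyclic $H$ the conclusion is Gassmann equivalence; for $H=G=(\mathbb Z/2)^2$ it concerns the last column of \eqref{eq:table}.

\begin{theorem}\label{thm:C}
In the situation of Theorem~\ref{thm:B}, assume that every subgroup of $G$ is hypoelementary (for example, that $G$ is a $p$-group). Then
\[
Z\cong Z'\iff[Z]=[Z']\iff Z,Z'\text{ are L-equivalent}\iff[Z]=[Z']\text{ in }\widehat{\mathcal M}_k .
\]
More precisely, as $H$ runs over the subgroups of $G$ up to conjugacy, the classes $[\operatorname{Spec}E^H]$ are linearly independent over $\mathbb Z[\mathbb L,\mathbb L^{-1}]$ in $\mathcal M_k$: if $f_H\in\mathbb Z[t,t^{-1}]$ and $\sum_Hf_H(\mathbb L)[\operatorname{Spec}E^H]=0$, then all $f_H=0$. The same holds for their images in $\widehat{\mathcal M}_k$.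
\end{theorem}

The hypothesis holds as soon as $G$ itself is hypoelementary: if $P\trianglelefteq G$ is as in the definition and $H\le G$, then $H\cap P$ is a normal $p$-subgroup of $H$ and $H/(H\cap P)$ embeds into $G/P$. For instance, $G$ may be $S_3$ (with $p=3$) or $A_4$ (with $p=2$).

\begin{corollary}\label{cor:D}
Under the hypotheses of Theorem~\ref{thm:C}, let $B$ be smooth projective of pure dimension $d\ge2$ with closed embeddings $Z,Z'\subset B$. Then $[\operatorname{Bl}_ZB]=[\operatorname{Bl}_{Z'}B]$ in $K_0(\mathrm{Var}/k)$ if and only if $Z\cong Z'$.
\end{corollary}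

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}, but the latter needs only the simplest form of the invariant, and we prove it first, in Section~\ref{sec:w}.

\section{The idea on surfaces: the intersection form modulo 2}\label{sec:surfaces}

Let $Y$ be a smooth projective surface over $k$, let $z\in Y$ be a closed point of degree $e=[k(z):k]$, and let $\pi\colon\widetilde Y\to Y$ be the blow-up of $z$, with exceptional curve $D$. The curve $D$ is irreducible over $k$, but over $\bar k$ it splits into $e$ disjoint curves of self-intersection $-1$. Intersection numbers do not change under extension of the ground field, so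
\[
D\cdot D=-e,\qquad D\cdot\pi^*a=0,\qquad\pi^*a\cdot\pi^*b=a\cdot b\qquad(a,b\in\operatorname{Pic}Y).
\]
Moreover $\operatorname{Pic}\widetilde Y=\pi^*\operatorname{Pic}Y\oplus\mathbb ZD$: the restriction $\operatorname{Pic}\widetilde Y\to\operatorname{Pic}(\widetilde Y\setminus D)=\operatorname{Pic}(Y\setminus z)=\operatorname{Pic}Y$ is split by $\pi^*$, its kernel is generated by $D$, and $D$ is not torsion since $D\cdot D\ne0$. So blowing up a point of degree $e$ adds the orthogonal summand $\langle-e\rangle$ to the intersection form over the ground field. The rank of the form over $\mathbb Q$ goes up by one for every point. The rank modulo a prime $p$ goes up by one if $p\nmid e$ and stays the same if $p\mid e$.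

Start from $\operatorname{Pic}\mathbb P^2=\langle1\rangle$ and blow up the closed points of $Z$, or of $Z'$, one after the other. The intersection matrices are
\[
\operatorname{Pic}X:\ \operatorname{diag}(1,-2,-2,-2),\qquad\operatorname{Pic}X':\ \operatorname{diag}(1,-1,-1,-4).
\]
Over $\mathbb Q$, and modulo every odd prime, both have rank $4$. Modulo $2$ the ranks are $1$ and $3$. The rank modulo $2$ counts the points of odd degree in the center, and since $G$ is a $2$-group these are the rational points. So the last column of \eqref{eq:table} is recorded by the surfaces, in a quantity that changes additively under blow-ups of points.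

Three things separate this computation from a proof. First, an equality $[X]=[X']$ may follow from relations that involve singular or noncomplete varieties of any dimension, so the invariant must be defined on the whole group $K_0(\mathrm{Var}/k)$. Bittner's presentation reduces this task to smooth projective varieties and their blow-ups along smooth centers. Second, in higher dimension the intersection form is replaced by the pairings between cycles of dimension $i$ and cycles of codimension $i$, and we need a blow-up formula for Chow groups that respects all these pairings and holds with integer coefficients. Chow motives provide exactly this. Third, the ranks must be finite, and this follows by comparison with \'etale cohomology. The next section recalls the three tools.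

\section{Blow-ups, correspondences and cycle classes}\label{sec:tools}

\subsection*{Bittner's presentation}
\begin{theorem}[{\cite[Thm.~3.1]{Bittner}}]\label{thm:bittner}
As a group, $K_0(\mathrm{Var}/k)$ is generated by the classes of smooth projective varieties, and the relations are $[\emptyset]=0$ and $[\operatorname{Bl}_YX]-[D]=[X]-[Y]$ for $Y\subset X$ closed, both smooth projective, with exceptional divisor $D$.
\end{theorem}

A component of $Y$ may be a whole component of $X$; the blow-up removes it, and it contributes nothing to $D$.

\subsection*{Chow motives}
For $X$ smooth projective, $\mathrm{CH}_i(X)$ and $\mathrm{CH}^i(X)$ are the groups of cycles of dimension $i$ and of codimension $i$ modulo rational equivalence; on a connected component of dimension $d$ one has $\mathrm{CH}^i=\mathrm{CH}_{d-i}$. There is an intersection product $\mathrm{CH}^i(X)\times\mathrm{CH}_j(X)\to\mathrm{CH}_{j-i}(X)$ and a degree map $\deg\colon\mathrm{CH}_0(X)\to\mathbb Z$ sending a closed point $x$ to $[k(x):k]$.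

Let $\Lambda$ be a commutative ring. We define an additive category $\mathrm{CHM}(k,\Lambda)$. Its objects are finite formal direct sums of symbols $M(X)(i)$ with $X$ smooth projective and $i\in\mathbb Z$; we write $M(X)=M(X)(0)$. For $X$ connected of dimension $d$,
\[
\operatorname{Hom}\bigl(M(X)(i),M(Y)(j)\bigr)=\mathrm{CH}_{d+i-j}(X\times Y)\otimes\Lambda ,
\]
for general $X$ one sums over the components, and morphisms between direct sums are matrices. The composition of $f$ on $X\times Y$ with $g$ on $Y\times T$ is $g\circ f=(p_{XT})_*(p_{XY}^*f\cdot p_{YT}^*g)$, where the $p$'s are the projections from $X\times Y\times T$, and the identity of $M(X)(i)$ is the class of the diagonal. This is a full subcategory of the category of Chow motives with coefficients in $\Lambda$, in the covariant convention; images of projectors will not be needed. We have $M(X\sqcup X')\cong M(X)\oplus M(X')$, and the twist $M\mapsto M(j)$ does not change Hom groups or composition. With $\mathbf 1(i)=M(\operatorname{Spec}k)(i)$ the definition gives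
\begin{equation}\label{eq:homs}
\begin{gathered}
\operatorname{Hom}(\mathbf 1(i),M(X))=\mathrm{CH}_i(X)\otimes\Lambda,\qquad\operatorname{Hom}(M(X),\mathbf 1(i))=\mathrm{CH}^i(X)\otimes\Lambda,\\
\operatorname{End}(\mathbf 1(i))=\Lambda,\qquad a\circ b=\deg(a\cdot b)\quad\text{for }\mathbf 1(i)\xrightarrow{\,b\,}M(X)\xrightarrow{\,a\,}\mathbf 1(i).
\end{gathered}
\end{equation}
The last formula is the reason for using motives: the intersection pairing is a composition of morphisms, so every isomorphism of motives respects it.

\begin{theorem}[\cite{Manin}; cf.\ {\cite[Thm.~3.3 and Prop.~6.7]{Fulton}}]\label{thm:manin}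
Let $Y\subset X$ be closed, both smooth projective, with $Y$ of pure codimension $c\ge1$, and let $D$ be the exceptional divisor of $\operatorname{Bl}_YX$. In $\mathrm{CHM}(k,\mathbb Z)$,
\begin{gather*}
M(\operatorname{Bl}_YX)\cong M(X)\oplus\bigoplus_{j=1}^{c-1}M(Y)(j),\qquad M(D)\cong\bigoplus_{j=0}^{c-1}M(Y)(j),\\
M(\mathbb P^1\times X)\cong M(X)\oplus M(X)(1).
\end{gather*}
\end{theorem}

For a point $z$ on a surface, $\operatorname{Hom}(\mathbf 1(1),-)$ applied to the first isomorphism gives $\mathrm{CH}_1(\widetilde Y)\cong\mathrm{CH}_1(Y)\oplus\mathrm{CH}_0(z)$, as in Section~\ref{sec:surfaces}. It is essential that the coefficients are integers. Reduction modulo a prime $p$ is a functor $\mathrm{CHM}(k,\mathbb Z)\to\mathrm{CHM}(k,\mathbb F_p)$, so the isomorphisms persist in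
\[
\mathrm{CHM}(k):=\mathrm{CHM}(k,\mathbb F_p),
\]
the category used from now on.

\subsection*{Galois action}
Let $k'/k$ be a finite Galois extension with group $C$. Extension of scalars on varieties and on cycles is an additive functor $M\mapsto M_{k'}$ from $\mathrm{CHM}(k)$ to $\mathrm{CHM}(k')$. For a $k$-variety $V$ the group $C$ acts on $V_{k'}$ through the factor $\operatorname{Spec}k'$: an element $\sigma$ sends a subvariety to the one obtained by applying $\sigma$ to the coefficients of its equations. By transport of structure this action preserves dimension, rational equivalence, products, pull-backs, push-forwards and degrees over $k'$, and it fixes cycles that come from $k$. Hence, for $M,N\in\mathrm{CHM}(k)$, the group $C$ acts on $\operatorname{Hom}(M_{k'},N_{k'})$, and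
\begin{equation}\label{eq:galois}
\sigma(g\circ h)=\sigma(g)\circ\sigma(h),\qquad\sigma(f_{k'})=f_{k'}\ \text{ for $f$ defined over $k$},
\end{equation}
while the action on $\operatorname{End}(\mathbf 1(i))=\mathbb F_p$ is trivial.

\subsection*{Cycle classes}
\begin{theorem}[\cite{SGA}]\label{thm:cycle}
For $X$ smooth projective there are cycle maps $\operatorname{cl}\colon\mathrm{CH}^i(X)\to H^{2i}_{\mathrm{et}}(X_{\bar k},\mu_p^{\otimes i})$, compatible with products, such that the degree modulo $p$ of a $0$-cycle is the trace of its class. The target is a finite group.
\end{theorem}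

\section{The invariant and the proof of Theorem~\ref{thm:A}}\label{sec:w}

Fix a prime $p$ and a finite Galois extension $k'/k$ with group $C$. For Theorem~\ref{thm:A} only the case $k'=k$, $C=1$ is needed; the action of $C$ costs nothing extra and is used in Section~\ref{sec:hypo}. Let $R$ be the Grothendieck group of finite $\mathbb F_p[C]$-modules: it is generated by their classes, with $[V]=[V']+[V'']$ for each short exact sequence $0\to V'\to V\to V''\to0$. For $C=1$ the dimension identifies $R$ with $\mathbb Z$. We write $R[t]$, $R[t,t^{-1}]$ and $R((t^{-1}))$ for polynomials, Laurent polynomials and Laurent series in $t^{-1}$ with coefficients in the abelian group $R$.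

For $M\in\mathrm{CHM}(k)$ and $i\in\mathbb Z$, composition is a bilinear pairing
\[
\operatorname{Hom}(M_{k'},\mathbf 1(i))\times\operatorname{Hom}(\mathbf 1(i),M_{k'})\to\mathbb F_p,\qquad(a,b)\mapsto a\circ b .
\]
Let $N_i(M)$ be the set of $b$ with $a\circ b=0$ for all $a$, and put
\[
W_i(M)=\operatorname{Hom}(\mathbf 1(i),M_{k'})/N_i(M).
\]
The subspace $N_i(M)$ is $C$-stable, since $a\circ\sigma(b)=\sigma(\sigma^{-1}(a)\circ b)$ by \eqref{eq:galois}. So $W_i(M)$ is an $\mathbb F_p[C]$-module. By \eqref{eq:homs}, $W_i(M(X))$ is $\mathrm{CH}_i(X_{k'})/p$ modulo the classes $b$ with $\deg(a\cdot b)\equiv0\pmod p$ for all $a\in\mathrm{CH}^i(X_{k'})$. For a surface, $k'=k$ and $i=1$, its dimension is the rank modulo $p$ of the intersection form on $\operatorname{Pic}X$.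

\begin{lemma}\label{lem:W}
Let $M,M'\in\mathrm{CHM}(k)$, and let $X$ be smooth projective over $k$. As $\mathbb F_p[C]$-modules:
\begin{enumerate}
\item[(a)] if $M\cong M'$, then $W_i(M)\cong W_i(M')$;
\item[(b)] $W_i(M\oplus M')=W_i(M)\oplus W_i(M')$;
\item[(c)] $W_i(M(j))=W_{i-j}(M)$;
\item[(d)] $W_i(M(X))$ is finite, and it vanishes unless $0\le i\le\dim X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\colon M\to M'$ be an isomorphism over $k$. The map $b\mapsto f_{k'}\circ b$ is a bijection $\operatorname{Hom}(\mathbf 1(i),M_{k'})\to\operatorname{Hom}(\mathbf 1(i),M'_{k'})$, equivariant by \eqref{eq:galois}. As $a'$ runs over $\operatorname{Hom}(M'_{k'},\mathbf 1(i))$, the morphism $a'\circ f_{k'}$ runs over $\operatorname{Hom}(M_{k'},\mathbf 1(i))$, and $a'\circ(f_{k'}\circ b)=(a'\circ f_{k'})\circ b$. So the bijection maps $N_i(M)$ onto $N_i(M')$.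

(b) The pairing for $M\oplus M'$ is $(a,a')\circ(b,b')=a\circ b+a'\circ b'$. Setting $a'=0$, then $a=0$, shows that $N_i(M\oplus M')=N_i(M)\oplus N_i(M')$.

(c) Twisting by $-j$ identifies the pairing for $M(j)$ and $\mathbf 1(i)$ with the pairing for $M$ and $\mathbf 1(i-j)$.

(d) The vanishing holds already for $\mathrm{CH}_i(X_{k'})$. For finiteness, let $T$ be a component of $X_{k'}$, of dimension $d$, and let $b\in\mathrm{CH}_i(T)=\mathrm{CH}^{d-i}(T)$. By Theorem~\ref{thm:cycle} over $k'$, $\deg(a\cdot b)\bmod p$ is the trace of $\operatorname{cl}(a)\operatorname{cl}(b)$ for every $a\in\mathrm{CH}^i(T)$. So cycles with trivial class lie in $N_i$, and $W_i(M(X))$ is a quotient of the image of $\mathrm{CH}_i(X_{k'})$ in a finite sum of finite groups.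
\end{proof}

By (b)--(d), every $M\in\mathrm{CHM}(k)$ has a well-defined polynomial
\[
w(M)=\sum_i[W_i(M)]\,t^i\in R[t,t^{-1}],
\]
which depends only on the isomorphism class of $M$ and satisfies
\begin{equation}\label{eq:wprops}
w(M\oplus M')=w(M)+w(M'),\qquad w(M(j))=t^jw(M).
\end{equation}
For $X$ smooth projective put $w(X)=w(M(X))$. It lies in $R[t]$, has degree at most $\dim X$, and is additive for disjoint unions.

\begin{remark}\label{rem:tate}
The number $r=\dim W_i(M)$ is the largest $s$ such that $\mathbf 1(i)^{\oplus s}$ is a retract of $M_{k'}$. Indeed, a retraction consists of morphisms $a_1,\dots,a_s$ and $b_1,\dots,b_s$ with $a_\mu\circ b_\nu=\delta_{\mu\nu}$, and such families exist exactly when the pairing has rank at least $s$. So $w$ counts the Tate motives that split off with $\mathbb F_p$-coefficients.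
\end{remark}

\begin{proposition}\label{prop:w}
The map $X\mapsto w(X)$ extends uniquely to a group homomorphism $w\colon K_0(\mathrm{Var}/k)\to R[t]$, and $w(\mathbb Lx)=t\,w(x)$ for all $x$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:bittner} we must check that $w(\emptyset)=0$, which holds as all Chow groups vanish, and that
\begin{equation}\label{eq:wblowup}
w(\operatorname{Bl}_YX)-w(D)=w(X)-w(Y).
\end{equation}
Suppose first that $Y$ is connected, of codimension $c$ in the component of $X$ that contains it. If $c=0$, then $Y$ is that component, $X=\operatorname{Bl}_YX\sqcup Y$ and $D=\emptyset$, so \eqref{eq:wblowup} is additivity for disjoint unions. If $c\ge1$, Theorem~\ref{thm:manin} and \eqref{eq:wprops} give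
\[
w(\operatorname{Bl}_YX)-w(D)=w(X)+\sum_{j=1}^{c-1}t^jw(Y)-\sum_{j=0}^{c-1}t^jw(Y)=w(X)-w(Y).
\]
In general let $Y_1,\dots,Y_s$ be the components of $Y$, and put $X_0=X$, $X_\nu=\operatorname{Bl}_{Y_\nu}X_{\nu-1}$, with exceptional divisor $D_\nu$. As the $Y_\nu$ are disjoint, each blow-up is an isomorphism near the other components, so $X_s=\operatorname{Bl}_YX$ and $D=D_1\sqcup\dots\sqcup D_s$. Adding the equalities $w(X_\nu)-w(D_\nu)=w(X_{\nu-1})-w(Y_\nu)$ gives \eqref{eq:wblowup}.

Both sides of $w(\mathbb Lx)=t\,w(x)$ are additive in $x$, so we may take $x=[X]$ with $X$ smooth projective. Then $\mathbb L[X]=[\mathbb P^1\times X]-[X]$, and Theorem~\ref{thm:manin} gives $w(\mathbb L[X])=(1+t)w(X)-w(X)=t\,w(X)$.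
\end{proof}

\begin{lemma}\label{lem:etale}
Let $Z$ be finite \'etale over $k$, and let $T$ be the $C$-set of those connected components of $Z_{k'}$ whose degree over $k'$ is prime to $p$. Then $w(Z)=[\mathbb F_p[T]]$, a constant polynomial.
\end{lemma}

\begin{proof}
Only $W_0$ can be nonzero. The group $\mathrm{CH}_0(Z_{k'})/p=\mathrm{CH}^0(Z_{k'})/p$ has the components as a basis, permuted by $C$. Distinct components have product $0$ and $z\cdot z=z$, so the pairing is diagonal with entries $\deg z\bmod p$. Hence $N_0$ is spanned by the components of degree divisible by $p$, and the quotient is $\mathbb F_p[T]$.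
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $k=k'=\mathbb Q$ and $p=2$, so that $R=\mathbb Z$ and $w$ counts the components of odd degree of a finite \'etale scheme. The degrees are $2,2,2$ for $Z$ and $4,1,1$ for $Z'$, so $w(Z)=0$ and $w(Z')=2$. By Proposition~\ref{prop:w},
\[
w\bigl(\mathbb L^n([Z]-[Z'])\bigr)=-2t^n\neq0\qquad(n\ge0).
\]
The case $n=1$ gives $[X]\ne[X']$, because $[X]-[X']=\mathbb L([Z]-[Z'])$.
\end{proof}

Since $w(\mathbb P^2)=w(1+\mathbb L+\mathbb L^2)=1+t+t^2$, we find $w(X)=1+t+t^2$ and $w(X')=1+3t+t^2$; the coefficients of $t$ are the ranks $1$ and $3$ computed in Section~\ref{sec:surfaces}. General position played no role in the proof. Admissibility entered through the degrees of the components, and it cannot be dropped: if $\beta$ is a square and $\mathbb Q(\sqrt\gamma)$ is read as the algebra $\mathbb Q[x]/(x^2-\gamma)$, then both $Z$ and $Z'$ consist of two rational points and two copies of $\operatorname{Spec}\mathbb Q[x]/(x^2-\alpha)$.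

\begin{remark}[The role of the coefficients]\label{rem:coefficients}
Let $Z,Z'$ be split by $E$, with $G$-sets $S,S'$. The group $\mathrm{CH}_0(Z\times Z')\otimes\Lambda$ is free on the $G$-orbits in $S\times S'$. Extension of scalars to $E$ sends an orbit to the sum of its points, so it identifies this group with the $G$-invariant matrices, that is, with $\operatorname{Hom}_{\Lambda[G]}(\Lambda[S],\Lambda[S'])$; over $E$, composition of correspondences is matrix multiplication. Thus $M(Z)\cong M(Z')$ in $\mathrm{CHM}(k,\Lambda)$ if and only if $\Lambda[S]\cong\Lambda[S']$ as $\Lambda[G]$-modules. For the pair of Theorem~\ref{thm:A} this holds with $\Lambda=\mathbb Q$ by Gassmann equivalence. It fails with $\Lambda=\mathbb F_2$ by Lemma~\ref{lem:W}(a): in the terms of Remark~\ref{rem:tate}, the trivial module splits off twice from $\mathbb F_2[S']$ and not at all from $\mathbb F_2[S]$.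
\end{remark}

\begin{remark}
The map $w$ is not multiplicative, which is why compatibility with $\mathbb L$ had to be proved separately. Take $k'=k$, $p=2$, and a cyclic cubic extension $K/k$. Then $K\otimes_kK\cong K^3$, so $w([\operatorname{Spec}K]^2)=3$ while $w([\operatorname{Spec}K])^2=1$.
\end{remark}

\section{Fixed points of hypoelementary subgroups}\label{sec:hypo}

Let $E/k$ be Galois with group $G$, let $H\le G$, and let $Z$ be split by $E$ with $G$-set $S$. We want an invariant whose value on $[Z]$ is $|S^H|$. A first attempt is to extend scalars to $F=E^H$ and apply $w$ with trivial group $C$. This counts the $H$-orbits on $S$ of length prime to $p$. If $H$ is a $p$-group, these are the fixed points and we are done. If $|H|$ is prime to $p$, all orbits are counted and the fixed points are not singled out. The remedy is to treat the two parts of $H$ differently: the normal $p$-subgroup $P$ through degrees, by working over $E^P$, and the quotient $H/P$ through its action on the modules $W_i$. Two preparations are needed: the passage to the completion, and a way to read off fixed points from a class in $R$.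

\begin{lemma}\label{lem:completion}
The homomorphism $w$ extends to $\mathcal M_k\to R[t,t^{-1}]$ and then continuously to $\widehat{\mathcal M}_k\to R((t^{-1}))$. The extensions satisfy $w(\mathbb L^nx)=t^nw(x)$ for all $n\in\mathbb Z$.
\end{lemma}

\begin{proof}
For $x\in K_0(\mathrm{Var}/k)$ and $n\ge0$ set $w(\mathbb L^{-n}x)=t^{-n}w(x)$. If $\mathbb L^{-n}x=\mathbb L^{-m}y$ in $\mathcal M_k$, then $\mathbb L^{r+m}x=\mathbb L^{r+n}y$ in $K_0(\mathrm{Var}/k)$ for some $r\ge0$, so $t^{r+m}w(x)=t^{r+n}w(y)$ and $t^{-n}w(x)=t^{-m}w(y)$. This gives the first extension, and it commutes with $\mathbb L$ and $t$.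

We claim that $\deg_tw([V])\le\dim V$ for every variety $V$. Granting this, $w(\mathcal F^m)\subset t^{-m}R[t^{-1}]$, so $w$ induces compatible maps $\mathcal M_k/\mathcal F^m\to R[t,t^{-1}]/t^{-m}R[t^{-1}]$. The inverse limit of the targets is $R((t^{-1}))$, and the formula for $\mathbb L^n$ passes to the limit.

We prove the claim by induction on $d=\dim V$, with $w([\emptyset])=0$ as the starting point. A nonempty variety in characteristic $0$ contains a nonempty open subset that is smooth, irreducible and affine. Removing such a subset and repeating with the closed complement, which stops after finitely many steps by noetherianity, we write $[V]=\sum_\nu[U_\nu]$ with each $U_\nu$ smooth, irreducible, affine, of dimension at most $d$. Let $U$ be one of the pieces. Take its closure in a projective space and resolve the singularities by Hironaka's theorem, without changing $U$. This gives a smooth projective irreducible variety $\overline U$ containing $U$ as a dense open subset. Then $w([U])=w(\overline U)-w([\overline U\setminus U])$. The first term has degree at most $\dim U\le d$ by Lemma~\ref{lem:W}(d). The second has degree less than $d$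 by induction, since $\dim(\overline U\setminus U)<\dim U$.
\end{proof}

For a cyclic group $C=\langle c\rangle$ and a $C$-set $T$, the number $|T^C|$ is the trace of $c$ on the permutation module. On $\mathbb F_p[T]$ the trace gives this number only modulo $p$. To recover the integer we lift the eigenvalues to characteristic $0$ before adding them; this is the Brauer character.

\begin{lemma}\label{lem:brauer}
Let $C$ be cyclic of order prime to $p$. There is a homomorphism $\tau\colon R\to\mathbb C$ with $\tau([\mathbb F_p[T]])=|T^C|$ for every finite $C$-set $T$.
\end{lemma}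

\begin{proof}
Let $c$ generate $C$ and let $n=|C|$. Since $p\nmid n$, the $n$-th roots of unity in $\overline{\mathbb F}_p$ form a cyclic group of order $n$; fix an isomorphism $\lambda$ of it onto the group of $n$-th roots of unity in $\mathbb C$. For a finite $\mathbb F_p[C]$-module $V$, the roots $\zeta_1,\dots,\zeta_{\dim V}$ of the characteristic polynomial of $c$ are $n$-th roots of unity, and we put $\tau(V)=\sum_\nu\lambda(\zeta_\nu)$. Characteristic polynomials are multiplicative in short exact sequences, so $\tau$ is defined on $R$. An orbit of length $l$ in $T$ has $l\mid n$ and contributes the factor $x^l-1$, whose roots form the subgroup of order $l$. Its image under $\lambda$ is the set of all complex $l$-th roots of unity, whose sum is $1$ if $l=1$ and $0$ otherwise.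
\end{proof}

Both hypotheses on $C$ are needed for this lemma. If $C=\mathbb Z/p$, then $\mathbb F_p[C]\cong\mathbb F_p[y]/(y^p)$ with $y=c-1$, and the filtration by powers of $y$ shows that a free orbit and $p$ fixed points have the same class in $R$. If $C=(\mathbb Z/2)^2$ and $p$ is odd, let $\chi_i$ be the nontrivial character with kernel $H_i$. Then $\mathbb F_p[C/H_i]=1\oplus\chi_i$ and $\mathbb F_p[C]=1\oplus\chi_1\oplus\chi_2\oplus\chi_3$, so the sets $S,S'$ of \eqref{eq:table} have isomorphic modules but $|S^C|\ne|S'^C|$. These two constraints on $H/P$ are the origin of the hypoelementary condition.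

\begin{proposition}\label{prop:phi}
Let $E/k$ be a finite Galois extension with group $G$ and let $H\le G$ be hypoelementary. There is an additive map $\phi_H\colon\widehat{\mathcal M}_k\to\mathbb C((t^{-1}))$ such that $\phi_H(\mathbb L^nx)=t^n\phi_H(x)$ for all $n\in\mathbb Z$, and $\phi_H([Z])=|Z(E)^H|$ for every finite \'etale $k$-scheme $Z$ split by $E$.
\end{proposition}

\begin{proof}
Choose $p$ and $P\trianglelefteq H$ as in the definition, and put $F=E^H$, $F'=E^P$. Since $P$ is normal in $H$, the extension $F'/F$ is Galois, with group $C=H/P$ cyclic of order prime to $p$. In characteristic $0$ the base change $V_F$ of a variety is again reduced, so $[V]\mapsto[V_F]$ is a ring homomorphism $K_0(\mathrm{Var}/k)\to K_0(\mathrm{Var}/F)$. It sends $\mathbb L$ to $\mathbb L$ and preserves dimensions, hence induces $\widehat{\mathcal M}_k\to\widehat{\mathcal M}_F$. Let $\phi_H$ be the composition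
\[
\widehat{\mathcal M}_k\longrightarrow\widehat{\mathcal M}_F\xrightarrow{\ w\ }R((t^{-1}))\xrightarrow{\ \tau\ }\mathbb C((t^{-1})),
\]
where $w$ is built from $F'/F$ and $p$, and $\tau$ acts on coefficients. The first property follows from Lemma~\ref{lem:completion}.

Let $S=Z(E)$. The components of $Z_{F'}$ are the $P$-orbits on $S$, and their degrees over $F'$ are the orbit lengths, which are powers of $p$. So the components of degree prime to $p$ are those of degree $1$; they form the set $Z(F')=S^P$, on which $C=\operatorname{Gal}(F'/F)$ acts through the residual action of $H/P$. Lemmas~\ref{lem:etale} and~\ref{lem:brauer} give $\phi_H([Z])=\tau([\mathbb F_p[S^P]])=|(S^P)^{H/P}|=|S^H|$.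
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $Z,Z'$ are L-equivalent, their classes agree in $\mathcal M_k$, hence in $\widehat{\mathcal M}_k$. If they agree in $\widehat{\mathcal M}_k$, then $|S^H|=\phi_H([Z])=\phi_H([Z'])=|S'^H|$.
\end{proof}

\section{Linear independence and classification}\label{sec:class}

When all the maps $\phi_K$, $K\le G$, are available, it remains to use Burnside's observation that the numbers $|(G/H)^K|$, indexed by conjugacy classes of subgroups, form a triangular matrix with nonzero diagonal. A coset $gH$ is fixed by $K$ if and only if $g^{-1}Kg\subset H$. Therefore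
\begin{equation}\label{eq:marks}
\begin{gathered}
(G/H)^K\ne\emptyset\ \Longrightarrow\ |H|>|K|\ \text{ or $H$ is conjugate to $K$},\\
|(G/K)^K|=[N_G(K):K]\neq0 .
\end{gathered}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
A relation $\sum_Hf_H(\mathbb L)[\operatorname{Spec}E^H]=0$ in $\mathcal M_k$ maps to the same relation in $\widehat{\mathcal M}_k$, so it suffices to prove independence there. Suppose that such a relation holds in $\widehat{\mathcal M}_k$ and that not all $f_H$ vanish. Among the representatives with nonzero coefficient choose one, $K$, of largest order. It is hypoelementary by hypothesis. The $G$-set of $\operatorname{Spec}E^H$ is $G/H$, so applying $\phi_K$ gives $\sum_Hf_H(t)\,|(G/H)^K|=0$. For a representative $H\ne K$, either $(G/H)^K=\emptyset$, or $|H|>|K|$ by \eqref{eq:marks} and then $f_H=0$ by the choice of $K$. What remains is $f_K(t)\,[N_G(K):K]=0$ in $\mathbb C((t^{-1}))$, a contradiction.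

For the equivalences, isomorphic schemes have equal classes, equal classes are L-equivalent with $n=0$, and L-equivalent schemes have the same image in $\mathcal M_k$, hence in $\widehat{\mathcal M}_k$. To close the cycle, note that every component of $Z$ or $Z'$ is isomorphic to $\operatorname{Spec}E^H$ for exactly one representative $H$, since every orbit is isomorphic to $G/H$ with $H$ unique up to conjugacy. So
\begin{equation}\label{eq:mH}
[Z]-[Z']=\sum_Hm_H[\operatorname{Spec}E^H],
\end{equation}
where $m_H\in\mathbb Z$ is the number of components of type $H$ in $Z$ minus the number in $Z'$. If $[Z]=[Z']$ in $\widehat{\mathcal M}_k$, independence gives $m_H=0$ for all $H$, that is, $Z\cong Z'$.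
\end{proof}

\begin{example}
For $E=\mathbb Q(\sqrt\alpha,\sqrt\beta)$ and $G=(\mathbb Z/2)^2$, the matrix $\bigl(|(G/H)^K|\bigr)$, with rows $H$ and columns $K$ in the order $1,H_1,H_2,H_3,G$, is
\[
\begin{pmatrix}4&0&0&0&0\\2&2&0&0&0\\2&0&2&0&0\\2&0&0&2&0\\1&1&1&1&1\end{pmatrix}.
\]
Theorem~\ref{thm:C} says that the classes of the spectra of $\mathbb Q$, $\mathbb Q(\sqrt\alpha)$, $\mathbb Q(\sqrt\beta)$, $\mathbb Q(\sqrt{\alpha\beta})$ and $\mathbb Q(\sqrt\alpha,\sqrt\beta)$ are linearly independent over $\mathbb Z[\mathbb L,\mathbb L^{-1}]$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:D}]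
By \eqref{eq:blowup-points} and \eqref{eq:mH},
\[
[\operatorname{Bl}_ZB]-[\operatorname{Bl}_{Z'}B]=\sum_Hm_H(\mathbb L+\dots+\mathbb L^{d-1})[\operatorname{Spec}E^H].
\]
If $Z\cong Z'$, all $m_H$ vanish and so does the difference. If the difference vanishes, Theorem~\ref{thm:C} gives $m_H(t+\dots+t^{d-1})=0$ for all $H$. The polynomial $t+\dots+t^{d-1}$ is nonzero because $d\ge2$, so $m_H=0$ for all $H$ and $Z\cong Z'$.
\end{proof}

For $d=1$ the corollary fails, since blowing up points on a smooth curve changes nothing.

\begin{remark}
If $G$ has subgroups that are not hypoelementary, the proof of Theorem~\ref{thm:C} lacks the corresponding columns of the matrix $\bigl(|(G/H)^K|\bigr)$. This happens for $G=S_4$: its normal subgroups of prime-power order are $1$ and the Klein four-group, with noncyclic quotients $S_4$ and $S_3$. In such cases Theorem~\ref{thm:B} is a necessary condition for L-equivalence, and no converse is claimed here.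
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, \emph{The universal Euler characteristic for varieties of characteristic zero}, Compos. Math., 2004.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{LSZ}
Hsueh-Yung Lin, Evgeny Shinder, Susanna Zimmermann, \emph{Factorization centers in dimension two and the Grothendieck ring of varieties}, arXiv:2012.04806 (2020).

\bibitem{Manin}
Manin, 1968.

\bibitem{SGA}
SGA~$4\frac12$, [Cycle].

\end{thebibliography}
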